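\title{Word metrics that are not limits of Green metrics}

\begin{abstract}
A random walk on a finitely generated non-amenable group defines a Green metric, the negative logarithm of the hitting probability. We ask whether a given word metric can be compared with Green metrics with multiplicative distortion tending to $1$. The answer is no in general: for the $\ell^\infty$-product word metric on a non-amenable product of two infinite groups the distortion is at least $5/4$ for every step distribution, and on a product of two free groups of the same rank the optimal constant for symmetric walks is $4/3$. The obstruction is an exponential number of midpoints, and it depends on the metric and not only on the group. We give a convolution condition that is necessary for approximation, and sufficient under a spectral hypothesis. We deduce that approximation is possible for every word metric on a non-elementary hyperbolic group and for $\ell^1$-products of hyperbolic groups with a non-elementary factor.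
\end{abstract}

\section{Introduction}

\subsection{Green metrics and the question}

Let $\Gamma$ be a finitely generated group. A \emph{generating measure} is a probability measure $\mu$ on $\Gamma$ whose support generates $\Gamma$ as a semigroup; we impose no finiteness, moment or symmetry condition. The $\mu$-random walk is $Z_{k+1}=Z_kX_{k+1}$ with $X_1,X_2,\dots$ independent of law $\mu$. Let $F_\mu(g,h)$ be the probability that the walk started at $g$ visits $h$ at some time $k\ge 0$. The \emph{Green metric} of $\mu$ is
\[
d_\mu(g,h)=-\log F_\mu(g,h).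
\]
It measures the cost, on a logarithmic scale, of asking the walk to travel from $g$ to $h$. It is left-invariant, and it satisfies the triangle inequality because one way to reach $h$ from $g$ is to pass through a prescribed third point. When $\Gamma$ is non-amenable the walk is transient, and $d_\mu(g,h)=\log G_\mu(e,e)-\log G_\mu(g,h)$, where the Green function $G_\mu(g,h)$ is the expected number of visits to $h$ of the walk started at $g$. In particular $d_\mu$ is symmetric when $\mu$ is.

From now on $\Gamma$ is non-amenable and $d$ is the word metric of a finite symmetric generating set. We call $\lambda^-,\lambda^+>0$ \emph{comparison constants} for $\mu$ if there is $A>0$ with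
\begin{equation}\label{eq:compare}
\lambda^-d_\mu(g,h)-A\le d(g,h)\le\lambda^+d_\mu(g,h)+A\qquad\text{for all }g,h\in\Gamma .
\end{equation}
A theorem of Blach\`ere and Brofferio says that if $\mu$ has finite symmetric support generating $\Gamma$, then $d_\mu$ is quasi-isometric to $d$; so comparison constants exist for such $\mu$. The ratio $\lambda^+/\lambda^-$ measures how far $d$ is, at large scales, from a multiple of $d_\mu$: it equals $1$ when $d$ differs from a multiple of $d_\mu$ by a bounded amount. We study the following question, which comes from \cite{CMR}.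

\begin{quote}
\emph{Is there always a sequence of generating measures $\mu_l$, with comparison constants $\lambda_l^\pm$ (and additive constants $A_l$ that may depend on $l$), such that $\lambda_l^+/\lambda_l^-\to1$?}
\end{quote}

\noindent When such a sequence exists we say that $d$ is \emph{Green-approximable}.

\begin{example}\label{ex:free}
Let $\mathbb F_r$ be the free group of rank $r\ge2$ with its free generators and their inverses, put $q=2r-1$, and let $\mu$ be uniform on these $q+1$ letters. The Cayley graph is the $(q+1)$-regular tree. Let $f$ be the probability of ever reaching a given neighbor. The walk either steps there at once, or steps to one of the $q$ other neighbors and must then cross two edges, so $f=\frac1{q+1}+\frac q{q+1}f^2$ and $f\in\{1,1/q\}$. The value $f=1$ would make the walk recurrent, so $f=1/q$. A path from $g$ to $h$ passes through every vertex of the geodesic, so $F_\mu(g,h)=q^{-d(g,h)}$ and $d_\mu=(\log q)\,d$ exactly.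
\end{example}

The example suggests the answer yes, and so does the following heuristic. Write $|g|=d(e,g)$ and $B_n=\{g:|g|\le n\}$, and let $v=\lim_n\frac1n\log|B_n|$ be the growth rate. Let $\mu_l$ be uniform on $B_l$ with $l$ large. An element $g$ of length $n$ is a product of $\lceil n/l\rceil$ elements of $B_l$, and the walk follows this route with probability $|B_l|^{-\lceil n/l\rceil}\approx e^{-vn}$. If a subexponential number of such routes accounted for the hitting probability, then $d_{\mu_l}$ would be close to $v\,d$, as in Example~\ref{ex:free}, where $v=\log q$. The weak point of the heuristic is the number of routes.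

\subsection{Results}

The first theorem answers the question in the negative.

\begin{theorem}\label{thm:negative}
Let $\Gamma_1,\Gamma_2$ be infinite groups with finite symmetric generating sets $S_1,S_2$ and growth rates $v_1,v_2$, and suppose that $\Gamma=\Gamma_1\times\Gamma_2$ is non-amenable. Put $T_i=S_i\cup\{e\}$ and let $d$ be the word metric of $(T_1\times T_2)\setminus\{e\}$. Then for every generating measure $\mu$ and all comparison constants for $\mu$,
\[
\frac{\lambda^+}{\lambda^-}\ \ge\ 1+\frac{\max(v_1,v_2)}{2(v_1+v_2)}\ \ge\ \frac54 .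
\]
In particular $d$ is not Green-approximable.
\end{theorem}

The metric in Theorem~\ref{thm:negative} is the $\ell^\infty$-product metric, $|(x,y)|=\max(|x|,|y|)$. For symmetric walks on a product of two free groups we find the exact constant.

\begin{theorem}\label{thm:sharp}
Let $\Gamma=\mathbb F_r\times\mathbb F_r$ with $r\ge2$, with free generators in each factor and $d$ as in Theorem~\ref{thm:negative}. Then $\lambda^+/\lambda^-\ge4/3$ for every symmetric generating measure $\mu$ and all comparison constants for $\mu$. For $\mu_l$ uniform on $B_l$ there are comparison constants with $\lambda_l^+/\lambda_l^-\to4/3$.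
\end{theorem}

To state a criterion for a general word metric, put $\phi_s(g)=e^{-s|g|}$ and consider the condition
\begin{equation}\label{eq:star}\tag{$\star$}
\begin{gathered}
\text{for all $s>v$ and $\eta>0$ there are $t>0$ and $C<\infty$ such that}\\
\sum_{k\ge1}t^k\phi_s^{*k}(g)\le Ce^{-(v-\eta)|g|}\quad\text{for all }g\in\Gamma ,
\end{gathered}
\end{equation}
where $\phi_s^{*k}$ is the $k$-th convolution power. For $f\in\ell^1(\Gamma)$ let $\|f\|_{\mathrm{op}}$ be the norm of the operator $\xi\mapsto f*\xi$ on $\ell^2(\Gamma)$, that is, the norm of $f$ in the left regular representation, and let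
\[
w=\lim_{l\to\infty}\tfrac1l\log\|\mathbf 1_{B_l}\|_{\mathrm{op}} .
\]
The limit exists and $w\le v$ (Section~\ref{sec:tools}). The uniform measure on $B_l$ has operator norm $e^{-(v-w)l+o(l)}$, so $w<v$ means that this norm decays exponentially in $l$.

\begin{theorem}\label{thm:criterion}
If $d$ is Green-approximable, then \eqref{eq:star} holds. If $w<v$, then conversely \eqref{eq:star} implies that $d$ is Green-approximable, with $\mu_l$ uniform on $B_l$.
\end{theorem}

Both hypotheses of the converse follow from a geometric count. For integers $i,j\ge0$ and $g\in\Gamma$ let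
\[
N(i,j;g)=\#\{h\in\Gamma:\ |h|=i,\ |h^{-1}g|=j\}
\]
be the number of points at distance $i$ from $e$ and $j$ from $g$. It vanishes unless the \emph{excess} $i+j-|g|$ is nonnegative.

\begin{theorem}\label{thm:positive}
Suppose that for some $\sigma\in[0,v)$ and some $C,b\ge0$,
\begin{equation}\label{eq:C}\tag{$\mathrm C_\sigma$}
N(i,j;g)\le C\,(1+\min(i,j))^b\,e^{\sigma(i+j-|g|)}\qquad\text{for all }i,j\ge0,\ g\in\Gamma .
\end{equation}
Then $d$ is Green-approximable, with $\mu_l$ uniform on $B_l$. This hypothesis holds for every word metric on a non-elementary hyperbolic group, and for every $\ell^1$-product (generating set $\bigcup_mS_m$) of finitely many hyperbolic groups $(\Gamma_m,S_m)$, at least one of them non-elementary. For example, it holds for $\mathbb F_2\times\mathbb F_2$ and $\mathbb F_2\times\mathbb Z$ with their standard generators.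
\end{theorem}

Thus $\mathbb F_2\times\mathbb F_2$ carries one word metric that is Green-approximable and another that is not. Two points are not settled here: whether \eqref{eq:star} alone suffices when $w=v$, and the optimal constant in Theorem~\ref{thm:sharp} for non-symmetric $\mu$, which by Theorems~\ref{thm:negative} and~\ref{thm:sharp} lies in $[5/4,4/3]$.

\subsection{The idea: counting midpoints in $\mathbb F_2\times\mathbb F_2$}\label{sec:idea}

Let $G(g)=\sum_{k\ge0}\mu^{*k}(g)$ be the Green function seen from $e$. It has a property that an arbitrary positive function on $\Gamma$ lacks. Expanding the product,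
\[
G*G=\sum_{k\ge0}(k+1)\mu^{*k},
\]
which is the series for $G$ with the $k$-th term weighted by $k+1$. On a non-amenable group the terms with $k$ larger than a fixed multiple of $|g|$ are negligible, so an exponential upper bound for $G(g)$ passes to $(G*G)(g)$ at the price of a factor $1+|g|$. On the other hand $(G*G)(g)=\sum_hG(h)G(h^{-1}g)$ counts intermediate points $h$.

Take $\Gamma=\mathbb F_2\times\mathbb F_2$, where $\mathbb F_2$ is free on $a,b$, with the $\ell^\infty$ metric. The ball of radius $n$ in $\mathbb F_2$ has $2\cdot3^n-1$ elements, so $|B_n|=(2\cdot3^n-1)^2$ and $v=2\log3$. Let $g=(a^{2m},e)$. A midpoint $h=(x,y)$ of $e$ and $g$ must have $|x|\le m$ and $|x^{-1}a^{2m}|\le m$, which forces $x=a^m$, while $y$ is any element with $|y|\le m$. So there are $2\cdot3^m-1$ midpoints. Suppose that $ce^{-\beta|h|}\le G(h)\le Ce^{-\alpha|h|}$ for all $h$; this is \eqref{eq:compare} with $\alpha=1/\lambda^+$ and $\beta=1/\lambda^-$. Then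
\[
3^m\,c^2e^{-2\beta m}\le(G*G)(g)\le C'(1+2m)e^{-2\alpha m}\qquad\text{for all }m,
\]
so $\log3\le2(\beta-\alpha)$. Moreover $\alpha\le v$, since otherwise $G$ would be summable, while $\sum_gG(g)=\sum_k1=\infty$. Hence $\beta/\alpha\ge1+\frac{\log3}{2\cdot2\log3}=\frac54$.

With the standard generators, $|(x,y)|=|x|+|y|$ and the picture is different. Let $g=(x_1,x_2)$ have length $2m$ and let $h=(h_1,h_2)$ be a midpoint. Then $\sum_{i=1}^2(|h_i|+|h_i^{-1}x_i|)=2m=|x_1|+|x_2|$, so each $h_i$ lies on the geodesic from $e$ to $x_i$ in the tree, and $h$ is determined by $|h_1|\in\{0,\dots,m\}$. There are at most $m+1$ midpoints and the obstruction disappears. To prove approximability one must control not only $G*G$ but all routes with any number of intermediate points; this is the role of \eqref{eq:star}.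

\section{Spectral gap and decay of the Green function}\label{sec:tools}

The letters $c,C,C'$ denote positive constants that may change from line to line. They may depend on the measure under study, but never on group elements or on summation indices.

\subsection{Growth and convolution operators}

We use Fekete's lemma: if $a_{n+m}\le a_n+a_m$ for all $n,m\ge1$, then $a_n/n$ converges to $\inf_na_n/n$. Since $B_{n+m}=B_nB_m$, it applies to $\log|B_n|$ and gives
\begin{equation}\label{eq:growth}
e^{vn}\le|B_n|\le C_\eta e^{(v+\eta)n}\qquad\text{for all }n\ge0\text{ and }\eta>0 .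
\end{equation}
Convolution is $(f*f')(g)=\sum_hf(h)f'(h^{-1}g)$, and $f^{*0}=\delta_e$. On nonnegative functions it is always defined with values in $[0,\infty]$, associative and monotone. The position $Z_k$ of the walk started at $e$ has law $\mu^{*k}$.

\begin{lemma}\label{lem:op}
Let $f,f'\in\ell^1(\Gamma)$.
\begin{enumerate}
\item[(a)] $\|f\|_{\mathrm{op}}\le\|f\|_1$ and $\|f*f'\|_{\mathrm{op}}\le\|f\|_{\mathrm{op}}\|f'\|_{\mathrm{op}}$. If $0\le f\le f'$, then $\|f\|_{\mathrm{op}}\le\|f'\|_{\mathrm{op}}$.
\item[(b)] $|f^{*k}(g)|\le\|f\|_{\mathrm{op}}^k$ for all $g\in\Gamma$ and $k\ge0$.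
\item[(c)] Let $f$ be real with $f(g^{-1})=f(g)$ for all $g$. If $f^{*2k}(e)\le R^{2k}$ for all $k\ge1$, then $\|f\|_{\mathrm{op}}\le R$.
\end{enumerate}
\end{lemma}

Part (c) is the half that we need of Kesten's formula $\|f\|_{\mathrm{op}}=\lim_k(f^{*2k}(e))^{1/2k}$.

\begin{proof}
Let $T\xi=f*\xi$. For (a), $T\xi=\sum_xf(x)\,\delta_x*\xi$ and each map $\xi\mapsto\delta_x*\xi$ is unitary; convolution of functions corresponds to composition of operators; and $|f*\xi|\le f'*|\xi|$ pointwise when $0\le f\le f'$. For (b), $f^{*k}(g)=\langle T^k\delta_e,\delta_g\rangle$.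

For (c), $T$ has the real kernel $f(gh^{-1})$, which is symmetric in $g,h$, so $T$ is self-adjoint. The vector $T^k\delta_h=f^{*k}*\delta_h$ is a right translate of $T^k\delta_e$, so $\|T^k\delta_h\|^2=\langle T^{2k}\delta_e,\delta_e\rangle=f^{*2k}(e)\le R^{2k}$. Let $\xi$ be a finitely supported unit vector. Then $\|T^k\xi\|\le\|\xi\|_1R^k$. Also $\|T^k\xi\|^2=\langle T^{2k}\xi,\xi\rangle\le\|T^{2k}\xi\|$, and iterating gives $\|T\xi\|^{2^m}\le\|T^{2^m}\xi\|\le\|\xi\|_1R^{2^m}$. Take $2^m$-th roots and let $m\to\infty$: $\|T\xi\|\le R$. Finitely supported vectors are dense in $\ell^2(\Gamma)$.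
\end{proof}

Since $\mathbf 1_{B_{l+m}}\le\mathbf 1_{B_l}*\mathbf 1_{B_m}$, part (a) and Fekete's lemma show that $w$ exists. From $|B_l|^{1/2}=\|\mathbf 1_{B_l}*\delta_e\|\le\|\mathbf 1_{B_l}\|_{\mathrm{op}}\le|B_l|$ we get $v/2\le w\le v$.

Non-amenability enters through one fact, the Hulanicki--Reiter criterion: $\Gamma$ is amenable if and only if there are unit vectors $\xi_n\in\ell^2(\Gamma)$ with $\|\delta_x*\xi_n-\xi_n\|\to0$ for every $x\in\Gamma$.

\begin{lemma}[Spectral gap]\label{lem:gap}
Let $\nu$ be a generating measure with $\nu(e)>0$. Then $\rho=\|\nu\|_{\mathrm{op}}$ lies in $(0,1)$, and $\nu^{*k}(g)\le\rho^k$ for all $g$ and $k$.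
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:op}, $0<\nu(e)\le\rho\le1$ and $\nu^{*k}(g)\le\rho^k$. Suppose $\rho=1$ and take unit vectors $\xi_n$ with $\|\nu*\xi_n\|\to1$. We have
\[
\|\nu*\xi_n\|^2=\sum_{x,y}\nu(x)\nu(y)\operatorname{Re}\langle\delta_x*\xi_n,\delta_y*\xi_n\rangle ,
\]
an average of numbers that are at most $1$. Since the average tends to $1$, each term of positive weight tends to $1$. Taking $y=e$, which is allowed because $\nu(e)>0$, we get $\|\delta_x*\xi_n-\xi_n\|^2=2-2\operatorname{Re}\langle\delta_x*\xi_n,\xi_n\rangle\to0$ for $x$ in the support of $\nu$. The set of $x$ with this property is closed under products, because $\|\delta_{xx'}*\xi-\xi\|\le\|\delta_{x'}*\xi-\xi\|+\|\delta_x*\xi-\xi\|$. So it is all of $\Gamma$, and $\Gamma$ is amenable, a contradiction.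
\end{proof}

Applied to the uniform measure $\nu$ on $B_1$, the lemma gives $1=\sum_{g\in B_k}\nu^{*k}(g)\le|B_k|\rho^k$, so $v\ge\log(1/\rho)>0$.

\subsection{Comparison constants as decay rates}

Fix a generating measure $\mu$ and write $F(g)=F_\mu(e,g)$. Put $\alpha=1/\lambda^+$ and $\beta=1/\lambda^-$, so that $\lambda^+/\lambda^-=\beta/\alpha$. By left-invariance it suffices to test \eqref{eq:compare} on pairs $(e,g)$, where its two halves read $F(g)\ge e^{-\beta A}e^{-\beta|g|}$ and $F(g)\le e^{\alpha A}e^{-\alpha|g|}$. Since $A$ may be taken as large as we like, $\lambda^\pm$ are comparison constants for $\mu$ if and only if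
\begin{equation}\label{eq:F}
c\,e^{-\beta|g|}\le F(g)\le C\,e^{-\alpha|g|}\qquad\text{for all }g\in\Gamma\text{ and some }c,C>0 .
\end{equation}
We then say that $\mu$ \emph{has rates} $(\alpha,\beta)$.

The function $F$ does not interact well with convolution, so we pass to a Green function; to apply Lemma~\ref{lem:gap} we first put mass at $e$. Let $\tilde\mu=\frac12(\delta_e+\mu)$ and
\[
G=\sum_{k\ge0}\tilde\mu^{*k},\qquad\rho=\|\tilde\mu\|_{\mathrm{op}}\in(0,1).
\]
The $\tilde\mu$-walk is the $\mu$-walk with random pauses inserted, so it visits the same points and $F_{\tilde\mu}=F_\mu$. The strong Markov property at the first visit to $g$ gives $G(g)=F(g)G(e)$, and $1\le G(e)\le(1-\rho)^{-1}$. Hence \eqref{eq:F} is equivalent, with new constants, to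
\begin{equation}\label{eq:G}
c\,e^{-\beta|g|}\le G(g)\le C\,e^{-\alpha|g|}\qquad\text{for all }g\in\Gamma .
\end{equation}

The rates are not free: they lie on either side of the growth rate.

\begin{lemma}\label{lem:straddle}
If $\mu$ has rates $(\alpha,\beta)$, then $\alpha\le v\le\beta$. Consequently, if $\mu_l$ has rates $(\alpha_l,\beta_l)$ and $\beta_l/\alpha_l\to1$, then $\alpha_l\to v$ and $\beta_l\to v$.
\end{lemma}

\begin{proof}
If $\alpha>v$, then $\sum_gG(g)\le C\sum_n|B_n|e^{-\alpha n}<\infty$ by \eqref{eq:growth}. But $\sum_gG(g)=\sum_{k\ge0}1=\infty$. So $\alpha\le v$.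

For the second inequality we show that $G$ gives $B_n$ a mass at most linear in $n$. Choose an integer $K$ with $|B_1|\rho^K\le1$. Each $\tilde\mu^{*k}$ has total mass $1$ and is bounded by $\rho^k$, so
\[
\sum_{g\in B_n}G(g)\le(Kn+1)+|B_n|\sum_{k>Kn}\rho^k\le Kn+1+\frac{(|B_1|\rho^K)^n}{1-\rho}\le C(n+1).
\]
The left side is at least $c|B_n|e^{-\beta n}\ge ce^{(v-\beta)n}$, so $v\le\beta$. Finally $v\,\alpha_l/\beta_l\le\alpha_l\le v\le\beta_l\le v\,\beta_l/\alpha_l$.
\end{proof}

The next lemma makes precise the property of $G$ used in Section~\ref{sec:idea}. Its proof cuts a series at $k\approx K|g|$, controls the short part by $G(g)$ and the long part by the spectral gap. The same cut appears in both halves of Theorem~\ref{thm:criterion}.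

\begin{lemma}\label{lem:powers}
Let $\mu$ have rates $(\alpha,\beta)$ and let $p\ge1$ be an integer. There is $C$ with
\[
G^{*p}(g)\le C(1+|g|)^{p-1}e^{-\alpha|g|}\qquad\text{for all }g\in\Gamma .
\]
\end{lemma}

\begin{proof}
We have $G^{*p}=\sum_{k_1,\dots,k_p\ge0}\tilde\mu^{*(k_1+\dots+k_p)}=\sum_{k\ge0}\binom{k+p-1}{p-1}\tilde\mu^{*k}$. The coefficient counts the tuples with sum $k$, so it is at most $(k+1)^{p-1}$. Choose an integer $K$ with $\rho^{K/2}\le e^{-\alpha}$ and let $n=|g|$. The terms with $k\le Kn$ contribute at most $(1+Kn)^{p-1}G(g)\le C(1+n)^{p-1}e^{-\alpha n}$. Since $(k+1)^{p-1}\rho^k\le C\rho^{k/2}$, the terms with $k>Kn$ contribute at most $C\rho^{Kn/2}/(1-\sqrt\rho)\le C'e^{-\alpha n}$.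
\end{proof}

\subsection{Uniform measures on balls}

All our positive results use the uniform measures on balls. Their lower rate is always good, so only the upper rate has to be studied.

\begin{lemma}\label{lem:balls}
For $l\ge1$ let $\mu_l$ be uniform on $B_l$, a symmetric generating measure, and put $\beta_l=\frac1l\log|B_l|$, so that $\beta_l\to v$.
\begin{enumerate}
\item[(a)] $F_{\mu_l}(e,g)\ge|B_l|^{-1}e^{-\beta_l|g|}$ for all $g$.
\item[(b)] Let $\bar\alpha>0$. Suppose that for every $\eta>0$ and all $l\ge l_0(\eta)$ there is $C_l$ with $F_{\mu_l}(e,g)\le C_le^{-(\bar\alpha-\eta)|g|}$ for all $g$. Then there are $\alpha_l>0$ such that $\mu_l$ has rates $(\alpha_l,\beta_l)$ for every $l\ge1$ and $\limsup_l\beta_l/\alpha_l\le v/\bar\alpha$.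
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n=|g|$ and $k=\lceil n/l\rceil\le1+n/l$. Cutting a geodesic word for $g$ into $k$ pieces of length at most $l$ writes $g$ as a product of $k$ elements of $B_l$. So $F_{\mu_l}(e,g)\ge\mu_l^{*k}(g)\ge|B_l|^{-k}\ge|B_l|^{-1}e^{-\beta_ln}$.

(b) Let $I_l$ be the set of $\alpha>0$ for which $F_{\mu_l}(e,g)e^{\alpha|g|}$ is bounded in $g$. It is nonempty. Indeed $\rho_l=\|\mu_l\|_{\mathrm{op}}<1$ by Lemma~\ref{lem:gap}, $\mu_l^{*k}(g)=0$ for $k<n/l$, and the probability of a visit is at most the expected number of visits, so $F_{\mu_l}(e,g)\le\sum_{k\ge n/l}\rho_l^k\le\rho_l^{n/l}/(1-\rho_l)$. The set $I_l$ is an interval with left endpoint $0$, bounded above by $v$ by (a) and Lemma~\ref{lem:straddle}. So $\alpha_l=\frac l{l+1}\sup I_l$ belongs to $I_l$. The hypothesis gives $\liminf_l\alpha_l\ge\bar\alpha-\eta$ for every $\eta>0$.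
\end{proof}

\section{Midpoints and $\ell^\infty$-products}\label{sec:negative}

Rates for a Green function bound the number of intermediate points in the word metric.

\begin{lemma}\label{lem:count}
If some generating measure has rates $(\alpha,\beta)$, then there is $C$ with
\[
N(i,j;g)\le C(1+|g|)\,e^{\beta(i+j-|g|)}\,e^{(\beta-\alpha)|g|}\qquad\text{for all }i,j\ge0,\ g\in\Gamma .
\]
\end{lemma}

\begin{proof}
Keep in $(G*G)(g)=\sum_hG(h)G(h^{-1}g)$ only the $h$ with $|h|=i$ and $|h^{-1}g|=j$. By \eqref{eq:G} and Lemma~\ref{lem:powers} with $p=2$, we get $N(i,j;g)\,c^2e^{-\beta(i+j)}\le(G*G)(g)\le C(1+|g|)e^{-\alpha|g|}$.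
\end{proof}

When $\alpha$ and $\beta$ are both close to $v$, this resembles condition $(\mathrm C_v)$ up to a small exponential loss in $|g|$. Theorem~\ref{thm:positive} asks for the same shape of bound with an exponent $\sigma<v$ and no such loss.

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Let $B_n^1,B_n^2$ be the balls in the two factors. Since $e\in T_i$, an element of $\Gamma_i$ is a product of exactly $n$ elements of $T_i$ if and only if its length is at most $n$. Hence $B_n=B_n^1\times B_n^2$, so $|(x,y)|=\max(|x|,|y|)$ and $v=v_1+v_2>0$. Exchanging the factors if necessary, assume $v_2\ge v_1$. We move far in the slower factor and let the faster one supply the midpoints.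

Let $m\ge1$. Since $\Gamma_1$ is infinite, it has geodesic words of every length. Take $x\in\Gamma_1$ with $|x|=2m$ and write $x=x_1x_2$ with $|x_1|=|x_2|=m$. Put $g=(x,e)$, so $|g|=2m$. For $y\in B_m^2$ the element $h=(x_1,y)$ has $h^{-1}g=(x_2,y^{-1})$ and $|h|=|h^{-1}g|=m$. Thus $N(m,m;g)\ge|B_m^2|\ge e^{v_2m}$. If $\mu$ has rates $(\alpha,\beta)$, Lemma~\ref{lem:count} gives
\[
e^{v_2m}\le C(1+2m)e^{2(\beta-\alpha)m}\qquad\text{for all }m\ge1,
\]
so $v_2\le2(\beta-\alpha)$. With $\alpha\le v=v_1+v_2$ from Lemma~\ref{lem:straddle},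
\[
\frac{\lambda^+}{\lambda^-}=\frac\beta\alpha\ge1+\frac{v_2}{2\alpha}\ge1+\frac{v_2}{2(v_1+v_2)}\ge\frac54 ,
\]
where the last step uses $v_1+v_2\le2v_2$.
\end{proof}

\begin{remark}
The hypothesis that the slower factor is infinite produced the element $x$, and it cannot be dropped: if $\Gamma_1$ is trivial and $\Gamma_2=\mathbb F_r$, Example~\ref{ex:free} has ratio $1$. The slower factor need not grow exponentially: for $\mathbb F_2\times\mathbb Z$ we have $v_{\mathbb Z}=0$, and the bound is $3/2$.
\end{remark}

\section{The convolution criterion}\label{sec:criterion}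

Expanding the convolution, $\phi_s^{*k}(g)$ is the sum of $e^{-s(|h_1|+\dots+|h_k|)}$ over all factorizations $g=h_1\cdots h_k$. So \eqref{eq:star} weighs all routes from $e$ to $g$, charging $e^{-s}$ per unit of length and $t$ per leg, and asks that their total weight decay almost like $e^{-v|g|}$. It refers to the metric alone. It remains true when $t$ is decreased.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, necessity]
Let $s>v$ and $\eta>0$. By Lemma~\ref{lem:straddle}, some member $\mu$ of the approximating sequence has rates with $\beta\le s$ and $v-\eta<\alpha\le v$. With $G$ and $\rho$ as in Section~\ref{sec:tools}, \eqref{eq:G} gives $c\,\phi_s\le G$, so it suffices to bound $\sum_kt^kG^{*k}$. Lemma~\ref{lem:powers} is not enough, because its constants depend on the power. Instead we sum the series exactly. For $t\in(0,1)$ put $z=(1-t)^{-1}>1$. From $G^{*k}=\sum_{j\ge0}\binom{j+k-1}{k-1}\tilde\mu^{*j}$ and the binomial series $\sum_{k\ge1}\binom{j+k-1}{j}t^k=t(1-t)^{-j-1}$ we get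
\[
\sum_{k\ge1}t^kG^{*k}=tz\sum_{j\ge0}z^j\tilde\mu^{*j},
\]
a Green function with parameter $z$ slightly larger than $1$. Fix $K$ with $\rho^{K/2}\le e^{-v}$, and then take $t$ so small that $z\rho\le\sqrt\rho$ and $z^K\le e^{\alpha-v+\eta}$; this is possible because $\rho<1$ and $\alpha-v+\eta>0$. With $n=|g|$, cutting at $j=Kn$ gives
\[
\sum_{j\ge0}z^j\tilde\mu^{*j}(g)\le z^{Kn}G(g)+\sum_{j>Kn}\rho^{j/2}\le Ce^{(\alpha-v+\eta)n}e^{-\alpha n}+\frac{e^{-vn}}{1-\sqrt\rho}\le C'e^{-(v-\eta)n}.
\]
Hence $\sum_{k\ge1}(ct)^k\phi_s^{*k}(g)\le tzC'e^{-(v-\eta)|g|}$, which is \eqref{eq:star} with $ct$ in place of $t$.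
\end{proof}

For the converse we compare $\mu_l$ with $\phi_s$ for $s=v+\varepsilon$. The comparison loses a factor $e^{\varepsilon l}/t$ at each step. Over $Kn/l$ steps this amounts to $e^{Kn(\varepsilon+\log(1/t)/l)}$, which is harmless provided $K$ does not depend on $l$ or $\varepsilon$. The hypothesis $w<v$ provides such a $K$, beyond which longer routes are negligible.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}, sufficiency]
Fix $w'$ with $w<w'<v$, and put $\kappa=v-w'$ and $K=v/\kappa$. For large $l$ we have $\|\mathbf 1_{B_l}\|_{\mathrm{op}}\le e^{w'l}$, and $|B_l|\ge e^{vl}$ by \eqref{eq:growth}. So $\|\mu_l\|_{\mathrm{op}}\le e^{-\kappa l}$ and $\mu_l^{*k}(g)\le e^{-\kappa lk}$.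

Let $\varepsilon>0$, and take $t\in(0,1]$ and $C$ from \eqref{eq:star} with $s=v+\varepsilon$ and $\eta=\varepsilon$. On $B_l$ we have $\mu_l\le e^{-vl}=e^{\varepsilon l}e^{-sl}\le e^{\varepsilon l}\phi_s$, so $\mu_l\le e^{\varepsilon l}\phi_s$ everywhere. Let $n=|g|\ge1$. Since $e^{\varepsilon l}/t\ge1$,
\[
\sum_{1\le k\le Kn/l}\mu_l^{*k}(g)\le\sum_{1\le k\le Kn/l}\Big(\frac{e^{\varepsilon l}}t\Big)^kt^k\phi_s^{*k}(g)\le e^{Kn(\varepsilon+\log(1/t)/l)}\,Ce^{-(v-\varepsilon)n},
\]
while
\[
\sum_{k>Kn/l}\mu_l^{*k}(g)\le\sum_{k>Kn/l}e^{-\kappa lk}\le\frac{e^{-\kappa Kn}}{1-e^{-\kappa l}}=\frac{e^{-vn}}{1-e^{-\kappa l}} .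
\]
The term $k=0$ vanishes for $g\ne e$. If $l$ is also large enough that $\log(1/t)/l\le\varepsilon$, then $F_{\mu_l}(e,g)\le\sum_k\mu_l^{*k}(g)\le C_le^{-(v-(1+2K)\varepsilon)n}$, and with $C_l\ge1$ the bound on $F_{\mu_l}$ also holds at $g=e$. Since $K$ does not depend on $\varepsilon$, Lemma~\ref{lem:balls}(b) applies with $\bar\alpha=v$ and gives $\limsup_l\beta_l/\alpha_l\le1$. By Lemma~\ref{lem:straddle}, $\beta_l/\alpha_l\ge1$.
\end{proof}

\begin{remark}
If $w=v$, then $\|\mu_l\|_{\mathrm{op}}=e^{-o(l)}$, the cut requires constants $K_l\to\infty$, and the loss $(1+2K_l)\varepsilon$ is no longer controlled. This is where the argument stops.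
\end{remark}

\begin{remark}
For the metrics of Theorem~\ref{thm:negative}, condition \eqref{eq:star} fails already at $k=2$. With $g$ as in Section~\ref{sec:negative}, $\phi_s^{*2}(g)\ge N(m,m;g)e^{-2sm}\ge e^{(v_2-2s)m}$, and a bound by $Ce^{-2(v-\eta)m}$ forces $v_2\le2(s-v+\eta)$, which is false for $s$ near $v$ and $\eta$ small.
\end{remark}

\section{Submultiplicative weights, hyperbolic groups and $\ell^1$-products}\label{sec:positive}

\subsection{From the count to the criterion}

To verify \eqref{eq:star} we want a function $\psi$ close to $\phi_v$ with $\psi*\psi\le D\psi$, since this one inequality controls all convolution powers. A pure exponential cannot satisfy it: the $|g|+1$ points of a geodesic from $e$ to $g$ give $(\phi_s*\phi_s)(g)\ge(1+|g|)\phi_s(g)$. A polynomial correction repairs this, in the same way that $n\mapsto(1+n)^{-2}$ dominates a multiple of its own convolution square on the nonnegative integers.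

\begin{lemma}\label{lem:weight}
Assume \eqref{eq:C} for some $\sigma\ge0$, not necessarily less than $v$, with exponent $b\ge0$. Let $\sigma'>\sigma$ and $\psi(g)=e^{-\sigma'|g|}(1+|g|)^{-(b+2)}$. There is $D\ge1$ such that:
\begin{enumerate}
\item[(a)] $\psi*\psi\le D\psi$;
\item[(b)] if $0\le f\le M\psi$, then $f^{*k}\le(DM)^k\psi$ for all $k\ge1$;
\item[(c)] $\|\mathbf 1_{B_l}\|_{\mathrm{op}}\le D(1+l)^{b+2}e^{\sigma'l}$ for all $l\ge0$.
\end{enumerate}
Consequently $w\le\sigma$.
\end{lemma}

\begin{proof}
(a) Let $n=|g|$. Group the points $h$ by $i=|h|$ and $j=|h^{-1}g|$; only pairs with $i+j\ge n$ occur. By \eqref{eq:C},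
\begin{align*}
(\psi*\psi)(g)&=\sum_{i+j\ge n}N(i,j;g)\,\frac{e^{-\sigma'(i+j)}}{(1+i)^{b+2}(1+j)^{b+2}}\\
&\le Ce^{-\sigma'n}\sum_{i+j\ge n}\frac{e^{-(\sigma'-\sigma)(i+j-n)}}{(1+\min(i,j))^{2}\,(1+\max(i,j))^{b+2}} .
\end{align*}
The larger index supplies the polynomial decay in $n$: since $\max(i,j)\ge n/2$, we have $(1+\max(i,j))^{-(b+2)}\le2^{b+2}(1+n)^{-(b+2)}$. At most two pairs $(i,j)$ have given values of $m=\min(i,j)$ and $u=i+j-n$, so what remains is at most $2\sum_{m,u\ge0}(1+m)^{-2}e^{-(\sigma'-\sigma)u}$, a finite number independent of $g$.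

(b) By induction $\psi^{*k}\le D^{k-1}\psi$, so $f^{*k}\le M^kD^{k-1}\psi\le(DM)^k\psi$.

(c) We have $\mathbf 1_{B_l}\le M\psi$ with $M=(1+l)^{b+2}e^{\sigma'l}$. Since $\psi(e)=1$, part (b) gives $\mathbf 1_{B_l}^{*2k}(e)\le(DM)^{2k}$, and Lemma~\ref{lem:op}(c) applies. Hence $w\le\sigma'$ for every $\sigma'>\sigma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}, first statement]
Let \eqref{eq:C} hold with $\sigma<v$. The strict inequality is used twice. First, $w\le\sigma<v$ by Lemma~\ref{lem:weight}. Second, we may take $\sigma'=v$ in that lemma. For $s>v$ the number $M_s=\sup_n(1+n)^{b+2}e^{-(s-v)n}$ is finite and $\phi_s\le M_s\psi$. For $t<1/(DM_s)$,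
\[
\sum_{k\ge1}t^k\phi_s^{*k}(g)\le\sum_{k\ge1}(tDM_s)^k\,\psi(g)\le Ce^{-v|g|},
\]
which gives \eqref{eq:star}. Theorem~\ref{thm:criterion} applies.
\end{proof}

It remains to verify the count. Since $N(i,j;g)=0$ when the excess is negative, $(\mathrm C_\sigma)$ implies $(\mathrm C_{\sigma''})$ for every $\sigma''\ge\sigma$. The condition makes sense for any finitely generated group with a word metric, amenable or not.

\subsection{Trees and hyperbolic groups}

\begin{example}\label{ex:tree}
In $\mathbb F_r$ with free generators and $q=2r-1$, the sphere of radius $i\ge1$ has $(q+1)q^{i-1}$ elements. Summing, and using $q\ge3$, spheres and balls of radius $i\ge0$ both have between $q^i$ and $2q^i$ elements, and the growth rate is $\log q$. Let $|g|=n$, $|h|=i$, $|h^{-1}g|=j$, and let $p$ be the vertex where the geodesic from $e$ to $h$ leaves $[e,g]$. The three legs from $p$ to $e,g,h$ have pairwise sums $n,i,j$, so $d(e,p)=(n+i-j)/2$ and $d(p,h)=(i+j-n)/2$. Thus $p$ is determined by $i,j,g$, and $N(i,j;g)\le2q^{(i+j-n)/2}$. This is $(\mathrm C_\sigma)$ with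 $\sigma=\frac12\log q$, half the growth rate, and $b=0$.
\end{example}

The factor $\frac12$ has a simple source: a detour of depth $u/2$ costs an excess $u$, because it is traveled twice. The same argument works up to a bounded error in hyperbolic groups. Recall the Gromov product $(y|z)_x=\frac12\big(d(x,y)+d(x,z)-d(y,z)\big)$. A geodesic triangle with vertices $x,y,z$ maps to the tripod with legs of lengths $(y|z)_x$, $(x|z)_y$, $(x|y)_z$ by a map that is isometric on each side. The triangle is \emph{$\delta$-thin} if points with the same image are at distance at most $\delta$. A geodesic space is hyperbolic if and only if all its geodesic triangles are $\delta$-thin for some $\delta$ \cite[III.H.1.17]{BH}. A finitely generated group is hyperbolic if its Cayley graph, with edges of length $1$, is hyperbolic for one, equivalently every, finite generating set. It is \emph{elementary} if it is finite or virtually $\mathbb Z$. A non-elementary hyperbolic group contains $\mathbb F_2$. Since $\mathbb F_2$ is non-amenable and subgroups of amenable groups are amenable,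 a group containing $\mathbb F_2$ is non-amenable.

\begin{proposition}\label{prop:hyp}
Let $H$ be a hyperbolic group with a word metric of growth rate $v_H$. Then $(\mathrm C_\sigma)$ holds with $b=0$ for every $\sigma>v_H/2$.
\end{proposition}

\begin{proof}
Fix $g$ with $|g|=n$ and a geodesic $[e,g]$ in the Cayley graph. Let $|h|=i$, $|h^{-1}g|=j$ and $u=i+j-n$, so $(e|g)_h=u/2$ and $(g|h)_e=(n+i-j)/2$. Complete $[e,g]$ to a geodesic triangle with vertex $h$. The point of $[e,h]$ at distance $u/2$ from $h$ and the point $p$ of $[e,g]$ at distance $(n+i-j)/2$ from $e$ both map to the center of the tripod. So $d(h,p)\le u/2+\delta$, and $p$ depends only on $i,j$ and the fixed geodesic. Let $p'$ be a vertex within $\frac12$ of $p$. All points $h$ counted by $N(i,j;g)$ lie within $u/2+\delta+1$ of $p'$. By \eqref{eq:growth}, whose proof does not use non-amenability, $N(i,j;g)\le C_\eta e^{(v_H+\eta)(\delta+1)}e^{(v_H+\eta)u/2}$ for every $\eta>0$.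
\end{proof}

\subsection{$\ell^1$-products}

\begin{proposition}\label{prop:l1}
Let $\Gamma_1,\Gamma_2$ be groups with finite symmetric generating sets $S_1,S_2$ and growth rates $v_1,v_2$, both satisfying $(\mathrm C_\sigma)$, with exponents $b_1,b_2$. Then $\Gamma_1\times\Gamma_2$ with the generating set $S_1\cup S_2$ satisfies $(\mathrm C_\sigma)$ with exponent $b_1+b_2+2$, and its growth rate is $\max(v_1,v_2)$.
\end{proposition}

\begin{proof}
Here $|(x_1,x_2)|=|x_1|+|x_2|$. Let $g=(x_1,x_2)$, $n_m=|x_m|$ and $n=n_1+n_2$, and let $N_1,N_2$ be the counting functions of the factors. Sorting $h=(h_1,h_2)$ by $i_m=|h_m|$ and $j_m=|h_m^{-1}x_m|$,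
\[
N(i,j;g)=\sum_{\substack{i_1+i_2=i\\ j_1+j_2=j}}N_1(i_1,j_1;x_1)\,N_2(i_2,j_2;x_2).
\]
In contrast with the $\ell^\infty$ case, the excesses of the two coordinates add up to the excess $i+j-n$. Since also $\min(i_m,j_m)\le\min(i,j)$, each term is at most $C(1+\min(i,j))^{b_1+b_2}e^{\sigma(i+j-n)}$. A term is determined by $(i_1,j_1)$. In a nonzero term $0\le i_1\le i$ and $|j_1-n_1|\le i_1\le i$ by the triangle inequality, which leaves at most $(1+i)(1+2i)$ possibilities. Also $0\le j_1\le j$ and $|i_1-n_1|\le j_1\le j$, which leaves at most $(1+j)(1+2j)$. So there are at most $2(1+\min(i,j))^2$ nonzero terms.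

For the growth rate, $B_n$ contains copies of $B_n^1$ and $B_n^2$ and is contained in $\bigcup_{i=0}^nB_i^1\times B_{n-i}^2$, which has at most $(n+1)C_\eta e^{(\max(v_1,v_2)+\eta)n}$ elements.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}, second statement]
Let $\Gamma=\Gamma_1\times\dots\times\Gamma_M$ with $M\ge1$, where the $\Gamma_m$ are hyperbolic with growth rates $v_m$ and at least one is non-elementary; $M=1$ is the case of a single group. Then $\Gamma$ contains $\mathbb F_2$ and is non-amenable. Put $\bar v=\max_mv_m$, which is positive because one factor is non-amenable, and choose $\sigma\in(\bar v/2,\bar v)$. Every factor satisfies $(\mathrm C_\sigma)$ by Proposition~\ref{prop:hyp}. By Proposition~\ref{prop:l1} and induction on $M$, the $\ell^1$-product satisfies $(\mathrm C_\sigma)$ and has growth rate $v=\bar v>\sigma$. The groups $\mathbb F_2$ and $\mathbb Z$ are hyperbolic, since their standard Cayley graphs are trees, and $\mathbb F_2$ is non-elementary.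
\end{proof}

\section{The constant $4/3$ for $\mathbb F_r\times\mathbb F_r$}\label{sec:sharp}

Let $\Gamma=\mathbb F_r\times\mathbb F_r$ with the $\ell^\infty$ metric and $q=2r-1$. Write $S'_i$ and $B'_i$ for spheres and balls in $\mathbb F_r$. By Example~\ref{ex:tree}, $q^i\le|S'_i|\le|B'_i|\le2q^i$, and $v=2\log q$. In this section $G(x,y)$ means the value of $G$ at the element $(x,y)\in\Gamma$.

\subsection{The lower bound}

The inequality $\alpha\le v$ came from bounding the mass of $G$ on the sphere of radius $i$ by the number of points, about $q^{2i}$, times $e^{-\alpha i}$. For symmetric $\mu$ the midpoint identity $(x,y)(x'^{-1},y^{-1})=(xx'^{-1},e)$ yields an $\ell^2$ bound in the variable $y$, and this lowers $q^{2i}$ to $q^{3i/2}$. We need $xx'^{-1}$ to be long for \emph{all} pairs $x,x'\in S'_i$, in order to obtain a perfect square after summation. So we insert a letter between $x$ and $x'^{-1}$ and use $G^{*3}$ in place of $G^{*2}$.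

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, first statement]
Let $\mu$ be symmetric with rates $(\alpha,\beta)$. We claim that $\alpha\le\frac32\log q$. Since $\beta\ge v=2\log q$ by Lemma~\ref{lem:straddle}, this gives $\lambda^+/\lambda^-=\beta/\alpha\ge4/3$.

Let $i\ge1$ and $x,x'\in S'_i$. Among the $2r\ge4$ letters choose $u$ different from the inverse of the last letter of $x$ and from the last letter of $x'$. Then $xux'^{-1}$ is reduced of length $2i+1$. For every $y\in\mathbb F_r$ we have $(x,y)(u,e)(x'^{-1},y^{-1})=(xux'^{-1},e)$, and distinct $y$ give distinct factorizations. By Lemma~\ref{lem:powers} with $p=3$,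
\[
\sum_{y\in\mathbb F_r}G(x,y)\,G(u,e)\,G(x'^{-1},y^{-1})\le G^{*3}(xux'^{-1},e)\le C(1+i)^2e^{-2\alpha i}.
\]
Here $G(u,e)\ge ce^{-\beta}$ by \eqref{eq:G}. Since $\mu$ is symmetric, so are all $\tilde\mu^{*k}$, and $G(x'^{-1},y^{-1})=G(x',y)$. Put $a_i(y)=\sum_{x\in S'_i}G(x,y)$. Summing over the at most $4q^{2i}$ pairs $(x,x')$,
\[
\sum_{y\in\mathbb F_r}a_i(y)^2\le C(1+i)^2q^{2i}e^{-2\alpha i}.
\]
By the Cauchy--Schwarz inequality over $y\in B'_i$,
\[
\sum_{(x,y)\in S'_i\times B'_i}G(x,y)=\sum_{y\in B'_i}a_i(y)\le|B'_i|^{1/2}\Big(\sum_ya_i(y)^2\Big)^{1/2}\le C(1+i)\,q^{3i/2}e^{-\alpha i}.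
\]
Exchanging the two factors is an automorphism of $\Gamma$ that preserves $d$, so the same bound holds for $B'_i\times S'_i$. These two sets cover the sphere of radius $i$ in $\Gamma$. If $\alpha>\frac32\log q$, summing over $i\ge1$ gives $\sum_gG(g)<\infty$, contradicting $\sum_gG(g)=\infty$.
\end{proof}

Without symmetry the same computation bounds $\sum_ya_i(y)a_i(y^{-1})$, because $S'_i$ is closed under inversion. This sum is not a sum of squares, and the Cauchy--Schwarz step is not available.

\subsection{The constant is attained asymptotically}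

The uniform measure on $B_l=B'_l\times B'_l$ is a product, so the two coordinates of the walk are independent. To reach $(x,y)$ with $|x|=n\ge|y|$ the walk needs at least $n/l$ steps. We bound the first coordinate by a spatial estimate, which gives $q^{-n}$, and the second by the spectral estimate, which gives about $q^{-l/2}$ per step and so $q^{-n/2}$ in total. The product is $q^{-3n/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, second statement]
Let $P_k$ be the $k$-th convolution power of the uniform measure on $B'_l$, so that $\mu_l^{*k}(x,y)=P_k(x)P_k(y)$. By Example~\ref{ex:tree}, $\mathbb F_r$ satisfies $(\mathrm C_\sigma)$ with $\sigma=\frac12\log q$ and $b=0$. We apply Lemma~\ref{lem:weight} in $\mathbb F_r$ twice. Let $0<\eta<\frac12\log q$.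

\emph{Spatial bound.} Take $\sigma'=\log q$, so $\psi(x)=q^{-|x|}(1+|x|)^{-2}$, with a constant $D$ independent of $l$. Then $P_1\le q^{-l}\mathbf 1_{B'_l}\le(1+l)^2\psi$, and part (b) gives $P_k(x)\le(D(1+l)^2)^kq^{-|x|}$ for $k\ge1$. For $k=0$ this bound holds because $P_0=\delta_e$.

\emph{Spectral bound.} Take $\sigma'=\frac12\log q+\frac\eta2$. Part (c) gives $\|\mathbf 1_{B'_l}\|_{\mathrm{op}}\le e^{(\frac12\log q+\eta)l}$ for large $l$. Dividing by $|B'_l|\ge q^l$ gives $\|P_1\|_{\mathrm{op}}\le e^{-(\frac12\log q-\eta)l}$, so $P_k(y)\le e^{-(\frac12\log q-\eta)lk}$ for all $y$ by Lemma~\ref{lem:op}(b).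

Let $g=(x,y)$ with $n=|g|=|x|$; if instead $|g|=|y|$, exchange the roles of the coordinates. Since $P_k(x)=0$ for $k<n/l$,
\[
F_{\mu_l}(e,g)\le\sum_{k\ge n/l}P_k(x)P_k(y)\le q^{-n}\sum_{k\ge n/l}\Theta_l^k,\qquad\Theta_l=D(1+l)^2e^{-(\frac12\log q-\eta)l}.
\]
As $l\to\infty$, $\frac1l\log\Theta_l\to-\frac12\log q+\eta<0$. So for large $l$ we have $\Theta_l<1$ and $\Theta_l^{1/l}\le e^{-\frac12\log q+2\eta}$, and therefore
\[
F_{\mu_l}(e,g)\le\frac{q^{-n}\,\Theta_l^{n/l}}{1-\Theta_l}\le C_l\,e^{-(\frac32\log q-2\eta)n}.
\]
Lemma~\ref{lem:balls}(b) with $\bar\alpha=\frac32\log q$ gives rates with $\limsup_l\beta_l/\alpha_l\le\frac{2\log q}{\frac32\log q}=\frac43$. Each $\mu_l$ is symmetric, so $\beta_l/\alpha_l\ge\frac43$ by the first statement, and $\lambda_l^+/\lambda_l^-=\beta_l/\alpha_l\to\frac43$.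
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{CMR}
Stephen Cantrell, D\'idac Mart\'inez-Granado and Eduardo Reyes, \emph{A geometric correspondence for reparameterizations of geodesic flows}, arXiv:2605.02585 (2026).

\end{thebibliography}
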